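# Locally finite metric spaces that fit into a Banach space piece by piece but not as a whole

All vector spaces are real. We write $|\cdot|$ for Euclidean and Hilbert norms.

## 1. Four-cycles and finite-dimensional blocks

Take the four-cycle $C_4$ with vertices $p,b^+,p',b^-$ in cyclic order. Neighbors are at distance $1$, and the two diagonals $\{p,p'\}$ and $\{b^+,b^-\}$ have length $2$.

How well does it fit into a Hilbert space? For any four points $w,x,y,z$ of a Hilbert space,
$$|w-x|^2+|x-y|^2+|y-z|^2+|z-w|^2-|w-y|^2-|x-z|^2=|w-x+y-z|^2\ge 0. \tag{1}$$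
To check it, expand both sides: each equals $|w|^2+|x|^2+|y|^2+|z|^2$ plus $2\langle w,y\rangle+2\langle x,z\rangle$ minus twice the inner products of the four neighboring pairs. So the squares of the diagonals sum to at most the squares of the sides. If distances in $C_4$ are not decreased and are multiplied by at most $D$, then $4+4\le 4D^2$, that is, $D\ge\sqrt2$.

Now change the norm. Let $X_{1/2}$ be the space of sequences $x=(x_k)_{k\ge1}$ with $x_k\in\ell_2^k$ and $|x|^2:=\sum_k|x_k|^2<\infty$, with
$$N(x)^2=\max\Big\{\sup_k|x_k|^2,\ \tfrac12\sum_k|x_k|^2\Big\}.$$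
We call $x_k$ the $k$-th block of $x$; the $k$-th block has dimension $k$. Pick unit vectors $h$, $h'$ in two different blocks and map $p,p'\mapsto\pm h$ and $b^\pm\mapsto\pm h'$. Each side becomes $\pm h\pm h'$, and $N^2=\max\{1,\frac12\cdot2\}=1$. Each diagonal becomes $\pm2h$ or $\pm2h'$, and $N^2=\max\{4,2\}=4$. So $C_4$ embeds isometrically.

This embedding put each diagonal into a single block, and it had to. Let $f:C_4\to X_{1/2}$ be isometric, $u=f(p)-f(p')$ and $w=f(b^+)-f(b^-)$. A side $s$ satisfies $\frac12|s|^2\le N(s)^2=1$, so by (1)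
$$|u|^2+|w|^2\le 4\cdot 2=8 .$$
Since $|w|^2\ge N(w)^2=4$, we get $|u|^2\le4$. Then $\frac12|u|^2\le2<4=N(u)^2$, so $N(u)^2$ is not the second term of the maximum and $\sup_k|u_k|^2=4$. The supremum is attained because $(|u_k|^2)$ is summable, so some block has $|u_k|^2=4\ge|u|^2$: the vector $u$ lies entirely in block $k$. So *a four-cycle forces its diagonal into one block, and every block is finite-dimensional.*

Let us exploit this. Let $(e_i)$ be the unit vector basis of $\ell_2$, let $Y=\ell_2\oplus\mathbb R$ with norm $\|(x,t)\|=\max\{|x|,|t|\}$, and regard $\ell_2=\ell_2\oplus\{0\}$ as a part of $Y$. Put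
$$P_0=\{0\}\cup\{ne_i:1\le i\le n\},\qquad A_0=P_0\cup\Big\{b^\pm_{p,p'}=\Big(\tfrac{p+p'}2,\pm\tfrac12|p-p'|\Big):p\ne p'\text{ in }P_0\Big\}.$$
With $d=|p-p'|$, the differences $p-b^\pm_{p,p'}$ and $p'-b^\pm_{p,p'}$ have both coordinates of length $d/2$, hence norm $d/2$, and $\|p-p'\|=\|b^+_{p,p'}-b^-_{p,p'}\|=d$. So $p,b^+_{p,p'},p',b^-_{p,p'}$ form a copy of $C_4$ scaled by $d/2$: every pair in $P_0$ is the diagonal of a four-cycle.

Every ball in $A_0$ is finite. If $\|ne_i\|\le R$, then $i\le n\le R$. If $\|b^\pm_{p,p'}\|\le R$, then $|p+p'|,|p-p'|\le2R$, hence $|p|,|p'|\le2R$, which leaves finitely many pairs.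

Every finite subset of $A_0$ embeds isometrically into $X_{1/2}$. It lies in $\mathrm{span}(e_1,\dots,e_n)\oplus\mathbb R$ for some $n$. Send $\mathrm{span}(e_1,\dots,e_n)$ linearly and isometrically onto block $n$, and $(0,1)$ to a unit vector of block $n+1$. The image of $(x,t)$ has $N^2=\max\{|x|^2,t^2,\frac12(|x|^2+t^2)\}=\max\{|x|^2,t^2\}$.

But $A_0$ itself does not embed isometrically. Suppose $f$ is an isometric embedding. By the rigidity above, every difference $f(p)-f(p')$ with $p\ne p'$ in $P_0$ lies in one block. For three distinct points $p,p',p''$ the nonzero vectors $f(p)-f(p')$ and $f(p')-f(p'')$ must lie in the same block; otherwise their sum $f(p)-f(p'')$ would have two nonzero blocks. So pairs that share a point have the same block, and two disjoint pairs $\{p,p'\}$, $\{q,q'\}$ are linked through $\{p',q\}$. One block $k_0$ serves all pairs. For every $n$, the vectors $f(ne_i)-f(0)\in\ell_2^{k_0}$, $1\le i\le n$, have length $n$ and mutual distances $\sqrt2\,n$, so they are nonzero and pairwise orthogonal, and $n\le k_0$. This is absurd for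 large $n$.

So all finite pieces of $A_0$ fit into $X_{1/2}$ perfectly, and the whole does not. The loss seen so far could be arbitrarily small: perhaps $A_0$ embeds with distortion $1+\varepsilon$ for every $\varepsilon>0$. Can passing from finite pieces to the whole cost a definite factor larger than $1$?

## 2. Distortion and finite determination

**Definition (locally finite).** A metric space is locally finite if every ball in it is a finite set.

The integers are locally finite, and so is $A_0$. The set $\{0,e_1,e_2,\dots\}\subset\ell_2$ is not, since it is infinite and bounded. A locally finite space is a countable union of finite balls, so it is countable.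

**Definition (distortion).** For a bilipschitz embedding $f:A\to X$ of a metric space $(A,d)$ into a Banach space, the distortion is $\|f\|_{\mathrm{Lip}}\cdot\|f^{-1}\|_{\mathrm{Lip}}$, with $f^{-1}$ defined on $f(A)$.

If $A$ has at least two points, the distortion is at least $1$. After multiplying $f$ by $\|f^{-1}\|_{\mathrm{Lip}}$, distortion $\le D$ means $d(a,b)\le\|f(a)-f(b)\|\le D\,d(a,b)$ for all $a,b$. We always normalize in this way. For example, mapping $C_4$ to a unit square in $\ell_2^2$ keeps the sides and shortens the diagonals from $2$ to $\sqrt2$. Its distortion is $\sqrt2$, the least possible by Section 1.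

**Definition (the constant of finite determination).** Let $X$ be a Banach space and $\alpha\ge1$ a real number.

1. $D(X)\le\alpha$ means: for every $C\ge1$ and every locally finite metric space $A$ all of whose finite subsets admit bilipschitz embeddings into $X$ with distortions $\le C$, the space $A$ itself admits a bilipschitz embedding into $X$ with distortion $\le\alpha C$.
2. $D(X)=\alpha^+$ means: $D(X)\le\alpha+\varepsilon$ holds for every $\varepsilon>0$, while $D(X)\le\alpha$ does not hold.
3. $D(X)\le\alpha^+$ means: $D(X)=\alpha^+$ or $D(X)\le\alpha$.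

We write $D(X)>1^+$ if $D(X)\le1^+$ does not hold, that is, if $D(X)\le1+\varepsilon$ fails for some $\varepsilon>0$.

It is known that there is $\alpha_0$ with $D(X)\le\alpha_0$ for every Banach space $X$. The problem, taken from Sofiya Ostrovska and Mikhail I. Ostrovskii, "Distortion in the finite determination result for embeddings of locally finite metric spaces into Banach spaces", arXiv:1510.05974 (2015), is: *do there exist Banach spaces $X$ with $D(X)>1^+$?* Section 1 shows that $D(X_{1/2})\le1$ fails. That leaves open whether $D(X_{1/2})=1^+$.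

Two easy cases show what a space with $D(X)>1^+$ must avoid. In both, $A$ is locally finite, $O\in A$ is fixed, $B(n)=\{a:d(a,O)\le n\}$, and $f_n:B(n)\to X$ satisfies $f_n(O)=0$ and $d(a,b)\le\|f_n(a)-f_n(b)\|\le C\,d(a,b)$.

*Finite-dimensional $X$.* For each $a$ the points $f_n(a)$, $n\ge d(a,O)$, stay in the compact ball of radius $C\,d(a,O)$. Since $A$ is countable, a diagonal subsequence converges at every $a$, and the limit satisfies the same two inequalities. So $D(X)\le1$.

*Hilbert space $\ell_2$.* Compactness is gone, so we use an ultrapower. Let $\mathcal U$ be a free ultrafilter on $\mathbb N$. The ultrapower $\mathcal H$ of a Hilbert space $H$ is the space of bounded sequences $(x_n)$ in $H$ modulo those with $\lim_{\mathcal U}|x_n|=0$. The class of $(x_n)$ is written $[x_n]$, and $\langle[x_n],[y_n]\rangle=\lim_{\mathcal U}\langle x_n,y_n\rangle$. It is a textbook fact that $\mathcal H$ is complete, so it is again a Hilbert space. Put $f_n(a)=0$ for $a\notin B(n)$ and $F(a)=[f_n(a)]$. For fixed $a,b$ the inequalities for $f_n$ hold for all large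 $n$, hence $d(a,b)\le|F(a)-F(b)|\le C\,d(a,b)$. The countable set $F(A)$ spans a separable Hilbert space, which embeds linearly and isometrically into $\ell_2$. So $D(\ell_2)\le1$.

In general, the limit of the $f_n$ takes values in an ultrapower of $X$, which may contain configurations that $X$ does not. For $X_{1/2}$, the ultrapower has infinite-dimensional "blocks".

## 3. The spaces $X_\lambda$ and their constants

**Definition (the spaces $X_\lambda$).** For $\lambda\in[\frac12,1)$ let $X_\lambda$ be the space of sequences $x=(x_k)_{k\ge1}$, $x_k\in\ell_2^k$, with $|x|^2:=\sum_k|x_k|^2<\infty$, normed by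
$$N(x)^2=\max\Big\{\sup_k|x_k|^2,\ \lambda\sum_k|x_k|^2\Big\}.$$
The $x_k$ are the blocks of $x$, $P_k$ is the projection $x\mapsto x_k$, and we call $|x_k|^2$ the mass of $x$ in block $k$.

$N$ is the maximum of the two norms $\sup_k|x_k|$ and $\sqrt\lambda\,|x|$, and
$$\lambda|x|^2\le N(x)^2\le|x|^2 . \tag{2}$$
So $X_\lambda$ is a Banach space isomorphic to $\ell_2$. Recall that the Banach–Mazur distance $d_{BM}(X,Z)$ is the infimum of $\|T\|\,\|T^{-1}\|$ over isomorphisms $T:X\to Z$. The Hilbert space of all these sequences with norm $|\cdot|$ is isometric to $\ell_2$, and the identity map with (2) gives $d_{BM}(X_\lambda,\ell_2)\le\lambda^{-1/2}$.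

For example, let $h,h'$ be unit vectors in different blocks. Then $N(xh+yh')^2=\max\{x^2,y^2,\lambda(x^2+y^2)\}$. One block with mass $1$ has $N^2=1$, and mass $1$ split evenly between two blocks has $N^2=\max\{\frac12,\lambda\}=\lambda$.

**Theorem 1.** For every $\lambda\in[\frac12,1)$ there is a locally finite metric space $A$, all of whose finite subsets embed isometrically into $X_\lambda$, such that $A$ has no bilipschitz embedding into $X_\lambda$ with distortion $<\sqrt{2-\lambda}$. Hence $D(X_\lambda)\le\alpha$ fails for every $1\le\alpha<\sqrt{2-\lambda}$. In particular $D(X_\lambda)>1^+$ (take $\lambda=\frac12$ and any $\alpha<\sqrt{3/2}$).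

**Theorem 2.** For every $\lambda\in[\frac12,1)$ and $\varepsilon>0$ we have $D(X_\lambda)\le\sqrt{2-\lambda}+\varepsilon$. Consequently $\inf\{\alpha:D(X_\lambda)\le\alpha\}=\sqrt{2-\lambda}$.

**Corollary.** Every $\alpha\in(1,\sqrt{3/2}\,]$ equals $\inf\{\beta:D(X)\le\beta\}$ for some $X$ isomorphic to $\ell_2$. Spaces with $D>1^+$ occur arbitrarily close to $\ell_2$ in Banach–Mazur distance, while $D(\ell_2)\le1$.

So the answer to the problem is yes. The arguments below do not decide whether $D(X_\lambda)\le\sqrt{2-\lambda}$ or $D(X_\lambda)=(\sqrt{2-\lambda})^+$, nor whether some $X$ has optimal constant larger than $\sqrt{3/2}$.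

Throughout we fix $\lambda\in[\frac12,1)$ and put
$$\tau:=\frac{1-\lambda}\lambda\in(0,1],\qquad\text{so that}\qquad\lambda(1+\tau)=1 .$$

## 4. A dominant block for every pair

This section makes the rigidity of Section 1 quantitative and adapts it to all $\lambda$.

Let $Y=\ell_2\oplus\mathbb R$ with $\|(x,t)\|^2=\max\{|x|^2,t^2,\lambda(|x|^2+t^2)\}$, a maximum of seminorms and clearly a norm. On $\ell_2=\ell_2\oplus\{0\}$ it is $|\cdot|$. For $\lambda=\frac12$ it is the $Y$ of Section 1. For $P\subset\ell_2$ put
$$A(P)=P\cup\Big\{b^\pm_{p,p'}:=\Big(\tfrac{p+p'}2,\ \pm\tfrac{\sqrt\tau}2|p-p'|\Big):\ p,p'\in P\Big\}\subset Y.$$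
Why $\sqrt\tau$? We want the four sides to have length exactly $d/2$, where $d=|p-p'|$, and the second diagonal to be as long as possible. A side has the form $(v,t)$ with $|v|=d/2$, and $\|(v,t)\|\le d/2$ needs $\lambda(d^2/4+t^2)\le d^2/4$, that is, $t^2\le\tau d^2/4$.

Now let $f:A(P)\to X_\lambda$ satisfy, for some $D\ge1$ with $D^2<2-\lambda$,
$$\|a-b\|\le N(f(a)-f(b))\le D\|a-b\|\qquad(a,b\in A(P)), \tag{3}$$
and put $\rho:=(D^2-1)/\lambda$. Then
$$0\le\rho<\frac{1-\lambda}\lambda=\tau\le1. \tag{4}$$

**Lemma 1.** Let $p\ne p'$ in $P$, $d=|p-p'|$ and $u=f(p)-f(p')$. There is a unique $k=:\kappa(p,p')$ with $|u_k|\ge d$. Moreover $\sum_{l\ne k}|u_l|^2\le\rho d^2$.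

*Proof.* Write $b^\pm=b^\pm_{p,p'}$. First, the lengths in $Y$. The diagonal $b^+-b^-=(0,\sqrt\tau d)$ has squared norm $\max\{\tau d^2,\lambda\tau d^2\}=\tau d^2$. Each of the four sides $p-b^\pm$, $p'-b^\pm$ is of the form $(v,t)$ with $|v|=d/2$ and $|t|=\sqrt\tau d/2$, so its squared norm is $\frac{d^2}4\max\{1,\tau,\lambda(1+\tau)\}=\frac{d^2}4$.

Next, apply (1) in the Hilbert norm $|\cdot|$ to $f(p),f(b^+),f(p'),f(b^-)$. By (2) and (3), the image of a side has $|\cdot|^2\le\lambda^{-1}N^2\le\lambda^{-1}D^2d^2/4$, and $|f(b^+)-f(b^-)|^2\ge N(f(b^+)-f(b^-))^2\ge\tau d^2$. Hence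
$$|u|^2+\tau d^2\le|u|^2+|f(b^+)-f(b^-)|^2\le4\cdot\frac{D^2}\lambda\cdot\frac{d^2}4=\frac{D^2d^2}\lambda .$$
Since $\tau=(1-\lambda)/\lambda$, this says
$$|u|^2\le\frac{D^2-1+\lambda}\lambda\,d^2=(1+\rho)d^2<(1+\tau)d^2=\frac{d^2}\lambda .$$

Now $N(u)^2\ge d^2>\lambda|u|^2$, so the maximum defining $N(u)^2$ is $\sup_k|u_k|^2$, and this supremum is at least $d^2$. It is attained because $(|u_k|^2)$ is summable. So some $k$ has $|u_k|\ge d$. For any such $k$, $\sum_{l\ne k}|u_l|^2\le(1+\rho)d^2-d^2=\rho d^2<d^2$, so no other block has $|u_l|\ge d$. $\square$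

Clearly $\kappa(p,p')=\kappa(p',p)$. The hypothesis $D^2<2-\lambda$ is used exactly in $D^2/\lambda-\tau<1/\lambda$, which is equivalent to $D^2<1+\lambda\tau=2-\lambda$.

It remains to show that one block serves many pairs. In Section 1 triangles did this. Let us test them here. Suppose $p,p',p''$ have mutual distances $d$, and put $u=f(p)-f(p')$, $v=f(p')-f(p'')$. Suppose $u$ and $v$ have different dominant blocks $k\ne l$. The dominant block of $u+v$ differs from $k$ or from $l$. If it differs from $k$, Lemma 1 gives
$$\sqrt\rho\,d\ge|(u+v)_k|\ge|u_k|-|v_k|\ge(1-\sqrt\rho)d,$$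
so $\rho\ge\frac14$; the other case is symmetric. Hence an equilateral triangle has a single dominant block when $\rho<\frac14$. At $\rho=\frac14$ the argument stops. With unit vectors $h,h'$ in blocks $k\ne l$, the vectors
$$u=d(h-\tfrac12h'),\qquad v=dh',\qquad u+v=d(h+\tfrac12h')$$
satisfy everything that Lemma 1 asserts, with dominant blocks $k,l,k$. For $\lambda=\frac12$ we have $\rho=2(D^2-1)$, so $\rho=\frac14$ means $D^2=\frac98$, while we want to exclude all $D^2<\frac32$. Triangles with comparable sides lose because $|v_k|$ may be as large as $\sqrt\rho\,d$. In a long thin triangle the short side changes every block by a bounded amount only, and then any $\rho<1$ will do.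

## 5. Moving one endpoint in short steps

**Step 1: the space $A$.** We need a set $P$ in which one can walk from direction $e_1$ to direction $e_j$ by steps of length at most $\sqrt2$ while staying far from a fixed point, and such that $A(P)$ is locally finite. If we allowed all points $le_i$, the ball of radius $1$ would contain every $e_i$. So we release the direction $e_i$ only at distance about $i$. Put
$$P=\{me_1:m\ge0\}\cup\{me_1+le_i:\ i\ge2,\ m,l\ge0\text{ integers},\ m+l\ge i\},\qquad A=A(P),$$
where $m$ runs over integers in the first set as well. For instance, one can walk from $3e_1$ to $3e_2$ through $2e_1+e_2$ and $e_1+2e_2$; all four points are in $P$ since $3\ge2$, and each step has length $\sqrt2$.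

*Local finiteness.* It suffices to consider balls centered at $0$. In the second set $|me_1+le_i|\ge(m+l)/\sqrt2\ge i/\sqrt2$, so a bounded set contains finitely many such points; for the first set this is clear. If $\|b^\pm_{p,p'}\|\le R$, then $|p+p'|\le2R$ and $|p-p'|\le2R/\sqrt\tau$. Hence $|p|^2+|p'|^2=\frac12(|p+p'|^2+|p-p'|^2)$ is bounded, which leaves finitely many $p,p'$.

*Finite subsets.* A finite subset of $A$ lies in $\mathrm{span}(e_1,\dots,e_n)\oplus\mathbb R$ for some $n$. Send $\mathrm{span}(e_1,\dots,e_n)$ linearly and isometrically onto block $n$ and $(0,1)$ to a unit vector of block $n+1$. The image of $(x,t)$ has masses $|x|^2$ and $t^2$ in two blocks, so $N^2=\max\{|x|^2,t^2,\lambda(|x|^2+t^2)\}=\|(x,t)\|^2$. So all finite subsets of $A$ embed isometrically, and the hypothesis in the definition of $D(X_\lambda)\le\alpha$ holds with $C=1$.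

Suppose now, for contradiction, that $A$ has an embedding into $X_\lambda$ with distortion $D<\sqrt{2-\lambda}$; automatically $D\ge1$. After scaling we have $f$ with (3), and Lemma 1 applies to all pairs in $P$.

**Step 2: the dominant block survives a short step.** This is the thin-triangle estimate.

**Lemma 2.** Let $L_0:=\sqrt2\,(D+\sqrt\rho)/(1-\sqrt\rho)$. If $p,p',p''\in P$, $p''\ne p$, $|p'-p''|\le\sqrt2$ and $|p-p'|>L_0$, then $\kappa(p,p')=\kappa(p,p'')$.

*Proof.* By (4), $\rho<1$, so $L_0$ is well defined and positive, and $p'\ne p$. Suppose $k=\kappa(p,p')\ne\kappa(p,p'')$. By the choice of $k$, $|P_k(f(p')-f(p))|\ge|p-p'|$. Since $k$ is not the dominant block of the pair $(p,p'')$, Lemma 1 gives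
$$|P_k(f(p'')-f(p))|\le\sqrt\rho\,|p-p''|\le\sqrt\rho\,\big(|p-p'|+|p'-p''|\big).$$
Subtracting, and using $N(x)\ge|P_kx|$,
$$D|p'-p''|\ge N(f(p')-f(p''))\ge|P_k(f(p')-f(p''))|\ge(1-\sqrt\rho)|p-p'|-\sqrt\rho\,|p'-p''| .$$
So $(1-\sqrt\rho)|p-p'|\le(D+\sqrt\rho)|p'-p''|\le\sqrt2\,(D+\sqrt\rho)$, which contradicts $|p-p'|>L_0$. $\square$

**Step 3: chains that carry one block everywhere.** We show that a single block, independent of $n$, is dominant for all pairs among the points $ne_2,\dots,ne_n$. Fix an integer $n_1>\max(\sqrt2L_0,2)$. In each chain below one endpoint is fixed, the other moves by steps of length at most $\sqrt2$ inside $P$, and all pairs are longer than $L_0$. So Lemma 2 keeps $\kappa$ constant along the chain.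

1. Pairs $(0,me_1)$ with $m\ge n_1$. The step from $me_1$ to $(m+1)e_1$ has length $1$, and the pair has length $m>L_0$. So $\kappa(0,me_1)=:k_0$ does not depend on $m$.
2. Let $n\ge n_1$ and $2\le j\le n$. Pairs $(0,(n-l)e_1+le_j)$, $l=0,\dots,n$. The moving points are in $P$ because their coefficients add up to $n\ge j$. Each step is $-e_1+e_j$, of length $\sqrt2$. The lengths are $\sqrt{(n-l)^2+l^2}\ge n/\sqrt2>L_0$. The chain starts at $(0,ne_1)$, so $\kappa(0,ne_j)=k_0$.
3. Let $n\ge n_1$ and $2\le i\le n$. Pairs $(ne_i,le_1)$, $l=0,\dots,n$. The lengths are $\sqrt{n^2+l^2}\ge n>L_0$ and the steps have length $1$. The chain starts at $(ne_i,0)$, where $\kappa=k_0$ by item 2 and symmetry. So $\kappa(ne_i,ne_1)=k_0$.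
4. Let $n\ge n_1$ and $2\le i\ne j\le n$. Pairs $(ne_i,(n-l)e_1+le_j)$, $l=0,\dots,n$. Since $i\ne1,j$, the lengths are at least $n>L_0$, and the steps have length $\sqrt2$. The chain starts at $(ne_i,ne_1)$, so $\kappa(ne_i,ne_j)=k_0$.

**Step 4: too many separated points in $\ell_2^{k_0}$.** For $n\ge n_1$ put $g_i=P_{k_0}f(ne_i)\in\ell_2^{k_0}$, $2\le i\le n$. By item 4, $|g_i-g_j|\ge|ne_i-ne_j|=\sqrt2\,n$ for $i\ne j$. Also $|g_i-P_{k_0}f(0)|\le N(f(ne_i)-f(0))\le Dn$. So the $n-1$ open balls of radius $n/\sqrt2$ about the $g_i$ are disjoint and lie in a ball of radius $(D+\frac1{\sqrt2})n$. Comparing volumes in $\ell_2^{k_0}$,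
$$n-1\le\Big(\frac{D+1/\sqrt2}{1/\sqrt2}\Big)^{k_0}=(1+\sqrt2D)^{k_0}.$$
Here $k_0$ and $D$ are fixed, and $n$ is arbitrarily large. This is a contradiction, so $A$ has no embedding with distortion $<\sqrt{2-\lambda}$.

Finally, if $D(X_\lambda)\le\alpha$ held with $1\le\alpha<\sqrt{2-\lambda}$, then $A$ (with $C=1$) would embed with distortion $\le\alpha$, which is impossible. If $D(X_\lambda)\le1^+$ held, then $D(X_\lambda)\le1+\varepsilon$ would hold for all $\varepsilon>0$, and this fails as soon as $1+\varepsilon<\sqrt{2-\lambda}$. So $D(X_\lambda)>1^+$, and Theorem 1 is proved. $\blacksquare$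

## 6. The bound $\lambda^{-1/2}$ from Hilbert space

Now the other direction. A first bound costs almost nothing. We need one tool, which is used again later.

**The spreading map.** Let $H_0$ be a separable Hilbert space. Split the odd positive integers into two infinite sets $S^1,S^2$. Each $\big(\bigoplus_{j\in S^q}\ell_2^j\big)_2$ is an infinite-dimensional separable Hilbert space, so there are linear isometries $W_q$ of $H_0$ into it, $q=1,2$. Put $W=2^{-1/2}(W_1,W_2)$. Then $|Wx|=|x|$, only odd blocks are used, and every block of $Wx$ has mass at most $\frac12|x|^2\le\lambda|x|^2$. So $N(Wx)^2=\lambda|x|^2$.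

Let all finite subsets of $A$ embed into $X_\lambda$ with distortion $\le C$. By (2) they embed into $\ell_2$ with distortion $\le\lambda^{-1/2}C$. By $D(\ell_2)\le1$ the whole of $A$ embeds into $\ell_2$ with distortion $\le\lambda^{-1/2}C$. The map $W$ multiplies all distances by the same number. Hence $D(X_\lambda)\le\lambda^{-1/2}$.

This is not sharp enough: $\lambda^{-1}-(2-\lambda)=(1-\lambda)^2/\lambda>0$. The loss occurs because all information about blocks is thrown away. To do better we must keep the blocks in the limit and then fit infinite-dimensional limit blocks into the finite-dimensional blocks of $X_\lambda$.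

## 7. Blocks in the ultrapower

From here until the end of Section 9, $A$ is a locally finite metric space with at least two points (otherwise there is nothing to prove), all of whose finite subsets embed into $X=X_\lambda$ with distortion $\le C$. Fix $O\in A$, write $r(a)=d(a,O)$, and let $B(R)=\{a:r(a)\le R\}$, a finite set.

**Step 1: a limit embedding that remembers blocks.** For $n\in\mathbb N$ choose $f_n:B(n)\to X$ with $f_n(O)=0$ and $d(a,b)\le N(f_n(a)-f_n(b))\le C\,d(a,b)$; put $f_n(a)=0$ for $a\notin B(n)$. Let $\mathcal U$ be a free ultrafilter on $\mathbb N$ and $\mathcal H$ the ultrapower of the Hilbert space $(X,|\cdot|)$. The sequences $(f_n(a))_n$ are bounded, since $|f_n(a)|\le\lambda^{-1/2}C\,r(a)$. Put $F(a)=[f_n(a)]\in\mathcal H$, so $F(O)=0$.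

*Blocks of $\mathcal H$.* Regard $P_k$ as an orthogonal projection of $(X,|\cdot|)$. Let $\kappa=[k_n]$ be a class of sequences of positive integers, two sequences being identified if they agree on a set belonging to $\mathcal U$. Put $P_\kappa[x_n]=[P_{k_n}x_n]$. This does not depend on the representatives, it is linear and idempotent, and $\langle P_\kappa x,y\rangle=\lim_{\mathcal U}\langle P_{k_n}x_n,y_n\rangle=\langle x,P_\kappa y\rangle$. So $P_\kappa$ is an orthogonal projection of $\mathcal H$. If $\kappa=[k_n]\ne\kappa'=[k_n']$, then $k_n\ne k'_n$ on a set in $\mathcal U$, so $P_{k_n}P_{k'_n}=0$ there, and $P_\kappa P_{\kappa'}=0$.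

For example, take $\kappa=[1,2,3,\dots]$. For fixed $j$ let $x^{(j)}=[x^{(j)}_n]$, where $x^{(j)}_n$ is the $j$-th unit vector of block $n$ for $n\ge j$, and $0$ for $n<j$. The $x^{(j)}$ are orthonormal and all lie in the range of $P_\kappa$. So this limit block is infinite-dimensional. This happens for the space $A_0$ of Section 1, with $\lambda=\frac12$ and $O=0$: as computed there, $B(n)$ lies in $\mathrm{span}(e_1,\dots,e_{2n})\oplus\mathbb R$, so we may let $f_n$ put the $\ell_2$-part in block $2n$ and the $\mathbb R$-part in block $2n+1$. Then the $\ell_2$-part of $F$ sits in the infinite-dimensional block $[2n]$, and the $\mathbb R$-part in the block $[2n+1]$.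

*The limit of $N$.* For $x=[x_n]$,
$$\lim_{\mathcal U}N(x_n)^2=\max\Big\{\sup_\kappa|P_\kappa x|^2,\ \lambda|x|^2\Big\}.$$
Indeed $\lim_{\mathcal U}\lambda|x_n|^2=\lambda|x|^2$, and $\lim_{\mathcal U}$ commutes with the maximum of two sequences. It remains to see that $\lim_{\mathcal U}\sup_k|P_kx_n|^2=\sup_\kappa|P_\kappa x|^2$. The inequality $\ge$ holds because $|P_{k_n}x_n|\le\sup_k|P_kx_n|$ for every choice of $(k_n)$. For $\le$, let $k_n$ be an index maximizing $|P_kx_n|$; it exists because the masses are summable.

*Countably many blocks suffice.* By Bessel's inequality, $\sum_\kappa|P_\kappa F(a)|^2\le|F(a)|^2$, so for each $a$ only countably many $\kappa$ satisfy $P_\kappa F(a)\ne0$. As $A$ is countable, only countably many $\kappa$ matter for some $a$. Enumerate them as $\kappa_1,\kappa_2,\dots$. Put $F_k=P_{\kappa_k}F$ for $k\ge1$, with $F_k=0$ for the missing indices if there are finitely many, and $F_0=F-\sum_{k\ge1}F_k$, where the orthogonal series converges by Bessel's inequality. For $k\ge0$ let $H_k$ be the closed linear span of $F_k(A)$, a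 separable Hilbert space. The $H_k$ with $k\ge1$ are mutually orthogonal, and $P_{\kappa_k}F_0(a)=P_{\kappa_k}F(a)-F_k(a)=0$, so $H_0$ is orthogonal to all of them.

Put $U_k=U_k(a,b)=|F_k(a)-F_k(b)|^2$. Then $|F(a)-F(b)|^2=\sum_{k\ge0}U_k$, and $P_\kappa(F(a)-F(b))=0$ for $\kappa$ not on the list. For large $n$ the inequalities for $f_n$ hold at $a,b$, so passing to the limit,
$$d(a,b)^2\le M:=\max\Big\{\sup_{k\ge1}U_k,\ \lambda\sum_{k\ge0}U_k\Big\}\le C^2d(a,b)^2. \tag{5}$$
In particular, with $a=O$, we get $|F(b)|^2\le\lambda^{-1}C^2r(b)^2$.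

The remainder $F_0$ enters only through its total mass, so the spreading map $W$ takes care of it. The difficulty is that $H_k$, $k\ge1$, may be infinite-dimensional, but its mass should sit in one block of $X$. On a finite ball $B(R)$ the values of $F_k$ span a finite-dimensional space and fit into one large block. As $R$ grows we must move to larger and larger blocks, so we need to move without losing norm.

## 8. Moving a component from one block to the next

Suppose that during a move the component $F_k$ appears with coefficient $x$ in the old block and $y$ in the new one, and $(x,y)$ runs from $(1,0)$ to $(0,1)$. The obvious choice is a rotation $(\cos\theta,\sin\theta)$, which keeps the total mass. At $\theta=\pi/4$, however, a difference carried by this component alone, with $M=U_k$, is split into two masses $\frac12U_k$, and $N^2$ drops to $\max\{\frac12,\lambda\}U_k=\lambda M$. A loss of $\sqrt\lambda$ brings us back to the bound $\lambda^{-1/2}$.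

Instead we require $\max\{x^2,y^2,\lambda(x^2+y^2)\}\ge1$ all the time, and pay with extra total mass. At the moment when $x=y$ the maximum is $2\lambda x^2$ (as $\lambda\ge\frac12$), so such a path must reach $x^2+y^2\ge1/\lambda$. The next path never goes above this value.

**Step 2: a transition path.** Let $\varphi_0=\arctan\sqrt\tau\le\pi/4$. Then $\cos\varphi_0=(1+\tau)^{-1/2}=\sqrt\lambda$ and $\lambda^{-1/2}\sin\varphi_0=\sqrt\tau$. Define $\gamma=(x,y):[0,1]\to[0,1]^2$ as follows.

- On $[0,\frac13]$, $\gamma(s)=(1,3s\sqrt\tau)$.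
- On $[\frac13,\frac23]$, $\gamma(s)=\lambda^{-1/2}(\cos\varphi,\sin\varphi)$, where $\varphi$ goes affinely from $\varphi_0$ to $\frac\pi2-\varphi_0$.
- On $[\frac23,1]$, $\gamma(s)=((3-3s)\sqrt\tau,1)$.

The pieces match: the middle one starts at $\lambda^{-1/2}(\cos\varphi_0,\sin\varphi_0)=(1,\sqrt\tau)$ and ends at $(\sqrt\tau,1)$. So $\gamma$ is continuous from $(1,0)$ to $(0,1)$. Its coordinates are $\Lambda$-Lipschitz with $\Lambda=7$: on the outer thirds the slopes are at most $3\sqrt\tau\le3$, and on the middle third at most $\lambda^{-1/2}\cdot3\big(\frac\pi2-2\varphi_0\big)\le\sqrt2\cdot\frac{3\pi}2<7$. For all $s$,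
$$x^2,y^2\le1,\qquad1\le x^2+y^2\le\frac1\lambda,\qquad\max\{x^2,\,y^2,\,\lambda(x^2+y^2)\}\ge1. \tag{6}$$
On the outer thirds one coordinate is $1$, the other is at most $\sqrt\tau\le1$, and $x^2+y^2\le1+\tau=1/\lambda$. On the middle third $x^2+y^2=1/\lambda$, and $x,y\le\lambda^{-1/2}\cos\varphi_0=1$ because $\varphi_0\le\varphi\le\frac\pi2-\varphi_0$.

For $\lambda=\frac12$ we have $\varphi_0=\pi/4$, the middle piece is constant, and $\gamma$ runs from $(1,0)$ to $(1,1)$ to $(0,1)$ along two sides of the square.

**Step 3: a schedule with one move at a time.** The extra mass is affordable only for one component at a time. If all components with $k\ge1$ moved simultaneously, the total mass could be multiplied by $1/\lambda$, and we would get only $\lambda\sum\le\lambda^{-1}M$, again the bound $\lambda^{-1/2}$. If a single component moves, the excess is at most $\lambda(\frac1\lambda-1)U_k\le(1-\lambda)M$, and this is where $2-\lambda$ comes from. So each annulus $R_n\le r\le R_{n+1}$ is given to one component, every component gets infinitely many turns, and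 the annuli are wide on the logarithmic scale, so that the coefficients vary slowly.

Fix a small $\delta>0$ and put $R_n=e^{n/\delta}$, $n\ge1$. Let $k(1),k(2),\dots$ be a sequence of positive integers containing each one infinitely often, such as $1;1,2;1,2,3;\dots$. For $k\ge1$ let $n_1<n_2<\cdots$ be the indices $n$ with $k(n)=k$ (they depend on $k$). Define $c_{k,i}:[0,\infty)\to[0,1]$, $i\ge1$: initially $c_{k,1}=1$ and $c_{k,i}=0$ for $i\ge2$; during the annulus $R_n\le r\le R_{n+1}$ with $n=n_i$ set
$$(c_{k,i}(r),c_{k,i+1}(r))=\gamma\big(\delta\log(r/R_n)\big);$$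
outside these annuli the $c_{k,i}$ are constant. As $\delta\log(R_{n+1}/R_n)=1$, the $i$-th turn of $k$ changes $(c_{k,i},c_{k,i+1})$ from $(1,0)$ to $(0,1)$, and the definition is consistent. We read off:

- For $r\in[R_n,R_{n+1}]$ and $k\ne k(n)$ exactly one $c_{k,i}(r)$ is nonzero, and it equals $1$. For $k=k(n)$ the values of two consecutive ones are the coordinates of a point of $\gamma$, and the others vanish. For $r<R_1$, $c_{k,1}(r)=1$ for all $k$ and the others vanish.
- $c_{k,i}(r)=0$ for $r>T_{k,i}:=R_{n_i+1}$.
- $|c_{k,i}(r)-c_{k,i}(r')|\le\Lambda\delta\,|\log r-\log r'|$ for $r,r'>0$. Indeed, as a function of $\log r$, $c_{k,i}$ is continuous, constant outside at most two intervals, and $\Lambda\delta$-Lipschitz on each of them.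

**Step 4: the map into $X$.** We give each pair $(k,i)$ its own block, large enough for the finitely many points that will use it. Choose pairwise distinct even integers $J(k,i)\ge\#B(T_{k,i})$ and linear maps $V_{k,i}:H_k\to\ell_2^{J(k,i)}$ of norm $\le1$ that are isometric on $\mathrm{span}\,F_k(B(T_{k,i}))$. They exist: the span has dimension at most $\#B(T_{k,i})$, so project orthogonally onto it and then embed it isometrically. Let $W$ be the spreading map of Section 6 for the space $H_0$; it uses odd blocks only. Define $g:A\to X$ by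
$$g(a)=WF_0(a)+\sum_{k\ge1}\sum_ic_{k,i}(r(a))\,V_{k,i}F_k(a),$$
where $V_{k,i}$ takes values in block $J(k,i)$. All terms occupy different blocks, and $\sum_ic_{k,i}(r)^2\le1/\lambda$ for each $k$ by (6). So $|g(a)|^2\le\lambda^{-1}\sum_{k\ge0}|F_k(a)|^2=\lambda^{-1}|F(a)|^2<\infty$, and $g(a)\in X$.

## 9. The distortion of $g$

Let $a\ne b$ and $d=d(a,b)$, labeled so that $r=r(a)\ge r'=r(b)$.

**Step 5: splitting off the variation of the coefficients.** We freeze the coefficients at the larger radius $r$, because every block in use at radius $r$ is large enough for both points. By linearity of $V_{k,i}$ and $W$, $g(a)-g(b)=G+E$ with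
$$G=W(F_0(a)-F_0(b))+\sum_{k,i}c_{k,i}(r)\,V_{k,i}(F_k(a)-F_k(b)),$$
$$E=\sum_{k,i}\big(c_{k,i}(r)-c_{k,i}(r')\big)V_{k,i}F_k(b).$$

**Step 6: the error $E$ is small.** If $r'=0$, then $b=O$, $F(b)=0$ and $E=0$. Otherwise, for each $k$ at most four indices $i$ give nonzero terms, since at most two coefficients are nonzero at $r$ and at most two at $r'$. Also $\log(r/r')\le(r-r')/r'\le d/r'$. The terms of $E$ lie in different blocks, so
$$N(E)^2\le|E|^2\le\sum_{k\ge1}4\Lambda^2\delta^2\frac{d^2}{r'^2}|F_k(b)|^2\le4\Lambda^2\delta^2\frac{d^2}{r'^2}|F(b)|^2\le\frac{4\Lambda^2\delta^2C^2}\lambda\,d^2,$$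
where the last inequality is $|F(b)|^2\le\lambda^{-1}C^2r'^2$. Thus $N(E)\le\eta Cd$ with $\eta:=2\Lambda\delta\lambda^{-1/2}$.

**Step 7: the masses of $G$.** If $c_{k,i}(r)\ne0$, then $r\le T_{k,i}$, so $a,b\in B(r)\subset B(T_{k,i})$ and $|V_{k,i}(F_k(a)-F_k(b))|^2=U_k$. Hence each $k\ge1$, with at most one exception $k=k_*$, contributes to $G$ the mass $U_k$ in one block. The exceptional $k_*$ contributes $\alpha U_{k_*}$ and $\beta U_{k_*}$ in two blocks, where $(\alpha,\beta)=(x^2,y^2)$ for a point $(x,y)$ of $\gamma$, so (6) applies. If there is no exception, take $(\alpha,\beta)=(1,0)$ for an arbitrary $k_*$; this also satisfies (6). The $F_0$-part contributes total mass $U_0$, with each block at most $\lambda U_0$.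

**Step 8: upper bound for $N(G)$.** Since $\alpha,\beta\le1$, every block of $G$ has mass at most $\max\{\sup_{k\ge1}U_k,\lambda U_0\}\le M$. For the total mass, $\alpha+\beta\le1/\lambda$ and $U_{k_*}\le M$ give
$$\lambda|G|^2=\lambda\sum_{k\ge0}U_k+\lambda(\alpha+\beta-1)U_{k_*}\le M+(1-\lambda)M .$$
So $N(G)^2\le(2-\lambda)M$.

**Step 9: lower bound for $N(G)$.** We show $N(G)^2\ge M$. If $M=\lambda\sum_{k\ge0}U_k$, then $N(G)^2\ge\lambda|G|^2\ge M$, because $\alpha+\beta\ge1$. Otherwise $M=\sup_{k\ge1}U_k$, and since $M>0$ and the $U_k$ are summable, $M=U_j$ for some $j\ge1$. If $j\ne k_*$, some block of $G$ has mass $U_j=M$. If $j=k_*$, then two blocks of $G$ have masses $\alpha U_j$ and $\beta U_j$, so $N(G)^2\ge\max\{\alpha,\beta,\lambda(\alpha+\beta)\}U_j\ge U_j=M$ by (6).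

**Step 10: conclusion.** By (5), $d\le\sqrt M\le Cd$. With Steps 6, 8 and 9,
$$(1-\eta C)\,d\le N(g(a)-g(b))\le\big(\sqrt{2-\lambda}+\eta\big)C\,d .$$
Here $C$ and $\lambda$ are fixed and $\eta=2\Lambda\delta\lambda^{-1/2}\to0$ as $\delta\to0$. So, given $\varepsilon>0$, choose $\delta$ so small that $\eta C<1$ and $(\sqrt{2-\lambda}+\eta)/(1-\eta C)\le\sqrt{2-\lambda}+\varepsilon$. Then $g$ is a bilipschitz embedding of $A$ into $X_\lambda$ with distortion at most $(\sqrt{2-\lambda}+\varepsilon)C$. The number $\delta$ may depend on $C$, because the definition of $D(X)\le\alpha$ treats each $C$ separately. Hence $D(X_\lambda)\le\sqrt{2-\lambda}+\varepsilon$ for every $\varepsilon>0$. By Theorem 1, $D(X_\lambda)\le\alpha$ fails for all $1\le\alpha<\sqrt{2-\lambda}$, so $\inf\{\alpha:D(X_\lambda)\le\alpha\}=\sqrt{2-\lambda}$, and Theorem 2 is proved. $\blacksquare$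

## 10. All constants in $(1,\sqrt{3/2}\,]$, arbitrarily close to $\ell_2$

*Proof of the Corollary.* Given $\alpha\in(1,\sqrt{3/2}\,]$, put $\lambda=2-\alpha^2\in[\frac12,1)$. Then $\alpha=\sqrt{2-\lambda}$, and by Theorem 2 this is $\inf\{\beta:D(X_\lambda)\le\beta\}$, with $X_\lambda$ isomorphic to $\ell_2$. Every $X_\lambda$ has $D(X_\lambda)>1^+$ by Theorem 1, and $d_{BM}(X_\lambda,\ell_2)\le\lambda^{-1/2}\to1$ as $\lambda\to1$. Finally, $D(\ell_2)\le1$ was shown in Section 2. $\blacksquare$
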